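# Dependent inputs to the $p$-adic Jacobi–Perron algorithm that neither stop nor repeat

## 1. A rational linear relation, and the guess "finite or periodic"

Feed a continued fraction algorithm with numbers that satisfy a linear relation with rational coefficients. The answer that one would first guess is that the algorithm notices the relation: it should stop, or at worst fall into a cycle. For the $p$-adic Jacobi–Perron algorithm this guess is a conjecture in Nadir Murru, Lea Terracini, "On the finiteness and periodicity of the $p$-adic Jacobi–Perron algorithm", arXiv:1901.04922 (2019). Let us make it precise and test it.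

Throughout, $p$ is an odd prime, $|\cdot|$ is the $p$-adic absolute value, $|\cdot|_\infty$ is the real one, and $\|\cdot\|$ is the sup norm on $\mathbb{Q}_p^m$ built from $|\cdot|$. Every $\alpha\in\mathbb{Q}_p$ can be written uniquely as
$$\alpha=\sum_{n\ge -k}x_np^n,\qquad x_n\in\Bigl\{-\tfrac{p-1}{2},\ldots,\tfrac{p-1}{2}\Bigr\}.$$

**Definition 1 (Browkin's function).** $s(\alpha)=\sum_{n=-k}^{0}x_np^n\in\mathbb{Z}[1/p]$, with $s(\alpha)=0$ if $k<0$.

So $s$ plays the role of the integer part: it keeps the digits at $p^0$ and below. For $p=3$ the digits are $-1,0,1$. We have $\tfrac12=-1-3-9-\cdots$ (a geometric series with sum $-1/(1-3)$), so $s(\tfrac12)=-1$. Also $\tfrac23=-\tfrac13+1$, so $s(\tfrac23)=\tfrac23$.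

**Definition 2 (the algorithm).** Fix $m\ge1$. The input is $\bm{\alpha}=\bm{\alpha}_0=(\alpha_0^{(1)},\ldots,\alpha_0^{(m)})\in\mathbb{Q}_p^m$. For $n\ge0$ compute the *partial quotients* $a_n^{(i)}=s(\alpha_n^{(i)})$, $1\le i\le m$. If $\alpha_n^{(m)}=a_n^{(m)}$, stop. Otherwise compute the *complete quotients*
$$\alpha_{n+1}^{(1)}=\frac1{\alpha_n^{(m)}-a_n^{(m)}},\qquad \alpha_{n+1}^{(i)}=\alpha_{n+1}^{(1)}\bigl(\alpha_n^{(i-1)}-a_n^{(i-1)}\bigr)\quad(2\le i\le m).$$

**Definition 3.** The algorithm is *finite* if it stops after finitely many steps. It is *periodic* if it never stops and the sequence of $m$-tuples $\bm a_n=(a_n^{(1)},\ldots,a_n^{(m)})$, $n\ge0$, is eventually periodic.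

It is known that if the algorithm is finite for $\bm\alpha$, then $1,\alpha^{(1)},\ldots,\alpha^{(m)}$ are $\mathbb{Q}$-linearly dependent. It is also known that some dependent inputs have a periodic expansion, so one cannot hope for "dependent implies finite". The guess is the next best thing.

**Conjecture.** If $1,\alpha^{(1)},\ldots,\alpha^{(m)}$ are $\mathbb{Q}$-linearly dependent, then the algorithm for $\bm\alpha$ is finite or periodic.

We shall use three facts about $s$. Put $\mathcal Y=s(\mathbb{Q}_p)$.

**(F1)** $\mathcal Y=\bigl\{\tfrac{c}{p^k}:k\ge0,\ c\in\mathbb{Z},\ |c|_\infty\le\tfrac{p^{k+1}-1}{2}\bigr\}$. In particular $|y|_\infty<p/2$ for $y\in\mathcal Y$. Moreover, if $y\in\mathcal Y$ and $|y|\le p^k$ with $k\ge0$, then $y=c/p^k$ with such a $c$.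

To see this, consider the $p^{k+1}$ sums $\sum_{j=0}^kx_jp^j$ with balanced digits. They are distinct, since the digits can be read off one after another modulo $p$. They all lie in the interval $|c|_\infty\le\frac{p-1}2(1+p+\cdots+p^k)=\frac{p^{k+1}-1}2$, which contains exactly $p^{k+1}$ integers. So they are exactly these integers; divide by $p^k$. The last sentence holds because $|y|\le p^k$ means that no digit of $y$ stands below position $-k$.

**(F2)** $\alpha-s(\alpha)\in p\mathbb{Z}_p$ for all $\alpha$, since only digits at positions $\ge1$ remain.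

**(F3)** $s(y+z)=y$ for $y\in\mathcal Y$ and $z\in p\mathbb{Z}_p$. The digits of $y$ stand at positions $\le0$ and those of $z$ at positions $\ge1$. Put side by side they form the unique expansion of $y+z$.

Write $\varepsilon_n^{(i)}=\alpha_n^{(i)}-a_n^{(i)}\in p\mathbb{Z}_p$. The algorithm stops at time $n$ if and only if $\varepsilon_n^{(m)}=0$. Otherwise
$$\alpha_{n+1}^{(1)}=\frac1{\varepsilon_n^{(m)}},\qquad \alpha_{n+1}^{(i)}=\alpha_{n+1}^{(1)}\varepsilon_n^{(i-1)}\ (2\le i\le m),\qquad |\alpha_{n+1}^{(1)}|\ge p. \tag{1}$$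

## 2. Three expansions by hand for $p=3$

**A rational number, $m=1$.** Take $\alpha=\frac12$. Then $a_0=-1$ and $\varepsilon_0=\frac32$, so $\alpha_1=\frac23$. Since $s(\frac23)=\frac23$, the algorithm stops. Finite.

**A rational pair, $m=2$.** Take $\bm\alpha=(\frac12,\frac12)$. Then $\bm a_0=(-1,-1)$ and both remainders are $\frac32$. So $\bm\alpha_1=(\frac23,\frac23\cdot\frac32)=(\frac23,1)$. Since $s(1)=1$, the algorithm stops. Finite.

**An irrational dependent pair, $m=2$.** Let $f(x)=45x^2+22x+7$. Modulo $3$ this is $x+1$, and $f'\equiv1$, so by Hensel's lemma $f$ has a unique root $u\in\mathbb{Z}_3$, with $u\equiv-1\pmod 3$. Modulo $9$ the equation reads $4u+7\equiv0$, so $u\equiv5\pmod9$. The discriminant $484-1260=-776$ is negative, so $u\notin\mathbb{Q}$. Take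
$$\bm\alpha=\bigl(-\tfrac79-2u,\ \tfrac23+3u\bigr),\qquad\text{so that}\qquad 3\alpha^{(1)}+2\alpha^{(2)}+1=-\tfrac73+\tfrac43+1=0 .$$

*Time $0$.* We have $\frac{11}9,\frac23\in\mathcal Y$. The differences $\varepsilon_0^{(1)}=\alpha^{(1)}-\frac{11}9=-2(1+u)$ and $\varepsilon_0^{(2)}=3u$ lie in $3\mathbb{Z}_3$. By (F3), $\bm a_0=(\frac{11}9,\frac23)$.

*Time $1$.* $\bm\alpha_1=\bigl(\frac1{3u},\frac{-2(1+u)}{3u}\bigr)$. Now
$$\frac1{3u}-\frac23=\frac{1-2u}{3u},\qquad \frac{-2(1+u)}{3u}-1=\frac{-(2+5u)}{3u}.$$
Since $u\equiv5\pmod9$, both $1-2u$ and $2+5u$ are divisible by $9$. So both differences lie in $3\mathbb{Z}_3$ and $\bm a_1=(\frac23,1)$. The second difference is nonzero because $u$ is irrational.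

*Time $2$.* $\bm\alpha_2=\bigl(\frac{-3u}{2+5u},\frac{-(1-2u)}{2+5u}\bigr)$. We check that this is $\bm\alpha_0$. In the second coordinate, $(2+9u)(2+5u)=4+28u+45u^2$ equals $-3+6u$, because the difference is $f(u)=0$. In the first, $(7+18u)(2+5u)-27u=14+44u+90u^2=2f(u)=0$. So $\bm\alpha_2=\bm\alpha_0$.

The expansion repeats $(\frac{11}9,\frac23),(\frac23,1)$ forever: periodic.

All three tests agree with the guess. We shall see that the guess is right for $m=1$, and wrong for every odd prime $p$ and every $m\ge2$. The third example already contains the counterexample, once we look at it in the right way.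

## 3. A linear form transported by the algorithm

The tool is a sequence of rational numbers that follows a linear relation through the steps of the algorithm.

**Lemma 1.** Let $m\ge1$ and let $\bm\alpha$ have an infinite expansion. Given $(T_0,T_{-1},\ldots,T_{-m})\in\mathbb{Q}^{m+1}$, define for $n\ge0$
$$T_{n+1}=a_n^{(1)}T_n+a_n^{(2)}T_{n-1}+\cdots+a_n^{(m)}T_{n-m+1}+T_{n-m},\tag{2}$$
$$L_n=T_n\alpha_n^{(1)}+T_{n-1}\alpha_n^{(2)}+\cdots+T_{n-m+1}\alpha_n^{(m)}+T_{n-m}.\tag{3}$$
Then $L_{n+1}=\alpha_{n+1}^{(1)}L_n$. Moreover: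

(i) If $(T_n)$ is $p$-adically bounded, then $L_0=0$.

(ii) If $L_0=0$, then $L_n=0$ for all $n$, and $|T_{n+1}|\le p^{-1}\max(|T_n|,\ldots,|T_{n+1-m}|)$ for all $n\ge0$.

*Proof.* Substitute $\alpha_n^{(i)}=a_n^{(i)}+\varepsilon_n^{(i)}$ in (3). The terms with $a_n^{(i)}$, together with $T_{n-m}$, add up to $T_{n+1}$, so
$$L_n=T_{n+1}+\sum_{i=1}^mT_{n+1-i}\,\varepsilon_n^{(i)}.\tag{4}$$
Multiply by $\alpha_{n+1}^{(1)}$. By (1), $\alpha_{n+1}^{(1)}\varepsilon_n^{(i)}=\alpha_{n+1}^{(i+1)}$ for $i\le m-1$, and $\alpha_{n+1}^{(1)}\varepsilon_n^{(m)}=1$. Hence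
$$\alpha_{n+1}^{(1)}L_n=T_{n+1}\alpha_{n+1}^{(1)}+\sum_{i=1}^{m-1}T_{n+1-i}\,\alpha_{n+1}^{(i+1)}+T_{n+1-m}=L_{n+1}.$$

It follows that $|L_n|=|L_0|\prod_{k=1}^n|\alpha_k^{(1)}|\ge p^n|L_0|$. On the other hand, (4) gives $|L_n|\le\max_{0\le i\le m}|T_{n+1-i}|$. If $(T_n)$ is bounded, these two are compatible only for $L_0=0$. This is (i).

If $L_0=0$, then all $L_n=0$, and (4) reads $T_{n+1}=-\sum_iT_{n+1-i}\varepsilon_n^{(i)}$ with $|\varepsilon_n^{(i)}|\le p^{-1}$. This is (ii). $\square$

Note that $L_0=0$ is exactly a rational linear relation among $1,\alpha^{(1)},\ldots,\alpha^{(m)}$ with coefficients $T_{-m},T_0,T_{-1},\ldots,T_{1-m}$. Note also that (2) can be run backwards, because $T_{n-m}$ has coefficient $1$.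

For $\alpha=\frac12$, $p=3$, $m=1$, the relation $2\alpha-1=0$ gives $T_0=2$, $T_{-1}=-1$. Then $T_1=(-1)\cdot2-1=-3$ and $T_2=\frac23\cdot(-3)+2=0$: powers of $3$ enter, and then the sequence dies. This is the mechanism of the next section.

## 4. For $m=1$ every rational number has a finite expansion

For $m=1$, the input is dependent with $1$ if and only if it is rational. We prove that then the algorithm stops. Suppose that $\alpha\in\mathbb{Q}$ has an infinite expansion. Choose integers $(T_0,T_{-1})\ne(0,0)$ with $T_0\alpha+T_{-1}=0$, and extend by $T_{n+1}=a_nT_n+T_{n-1}$.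

**Step 1: the $T_n$ are $p$-adically small.** Here $L_0=0$, so Lemma 1(ii) gives $|T_{n+1}|\le p^{-1}|T_n|$, hence $|T_n|\le p^{-n}|T_0|$ for $n\ge0$.

**Step 2: the $T_n$ are not too large in the real sense.** By (F1), $|a_n|_\infty<p/2$, so $|T_{n+1}|_\infty\le\frac p2|T_n|_\infty+|T_{n-1}|_\infty$. Let $\rho>0$ be the positive root of $x^2=\frac p2x+1$, and let $M=\max(|T_0|_\infty,\rho|T_{-1}|_\infty)$. Then $|T_n|_\infty\le M\rho^n$ holds for $n=-1,0$, and by induction for all $n$, since $\frac p2M\rho^n+M\rho^{n-1}=M\rho^{n-1}\bigl(\frac p2\rho+1\bigr)=M\rho^{n+1}$. Since $p^2>\frac{p^2}2+1$, we have $\rho<p$.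

**Step 3: the two bounds collide.** All $T_n$ lie in $\mathbb{Z}[1/p]$. A nonzero $T=cp^e\in\mathbb{Z}[1/p]$ with $p\nmid c$ satisfies $|T|\,|T|_\infty=|c|_\infty\ge1$. But
$$|T_n|\,|T_n|_\infty\le M|T_0|(\rho/p)^n\to0 .$$
So $T_n=0$ for all large $n$. Running $T_{n-1}=T_{n+1}-a_nT_n$ backwards gives $T_0=T_{-1}=0$, a contradiction. Hence the expansion is finite. $\square$

## 5. Where the size comparison breaks for $m\ge2$

A sensible person now repeats the argument for $m\ge2$. Let us see what it yields for a dependent input with infinite expansion.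

Lemma 1(ii) now compares $T_{n+1}$ only with the *maximum* of the last $m$ terms. If that maximum is $M_n=\max(|T_n|,\ldots,|T_{n+1-m}|)$, then $|T_{n+1}|,\ldots,|T_{n+m}|\le p^{-1}M_n$ one after another, so $M_{n+m}\le p^{-1}M_n$. We gain a factor $p$ in $m$ steps, not in one: the bound is $|T_n|=O(p^{-n/m})$.

The real bound becomes $|T_n|_\infty=O(\rho_m^n)$, where $\rho_m$ is the positive root of $x^{m+1}=\frac p2(x^m+\cdots+x)+1$ (unique by Descartes' rule of signs). At $x=p^{1/m}>1$ the left side is $px$. The right side is at least $\frac p2(x^2+x)+1>px$. So $\rho_m>p^{1/m}$, and the product $\rho_m^n\,p^{-n/m}$ of the two bounds does not tend to $0$. This is the exact point where the argument stops working.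

Nor is this a defect of the estimate. In the third example of Section 2 the relation $\alpha^{(1)}+\frac23\alpha^{(2)}+\frac13=0$ gives $(T_0,T_{-1},T_{-2})=(1,\frac23,\frac13)$, and
$$T_1=\tfrac{11}9\cdot1+\tfrac23\cdot\tfrac23+\tfrac13=2,\qquad T_2=\tfrac23\cdot2+1\cdot1+\tfrac23=3.$$
So $(T_2,T_1,T_0)=3\,(T_0,T_{-1},T_{-2})$. Since the partial quotients repeat with period $2$, $T_{2k}=3^k$ and $T_{2k+1}=2\cdot3^k$. Here $|T_n|\,|T_n|_\infty\in\{1,2\}$ for all $n\ge 0$: the sequence lives forever exactly at the rate $p^{n/m}$.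

Now look at the first of these two computations as an equation for the partial quotients. The requirement $T_1=2$ says $a+\frac23b+\frac13=2$. It is *one* equation in *two* unknowns, and $(a,b)=(\frac{11}9,\frac23)$ is not its only solution in $\mathcal Y^2$:
$$\tfrac79\cdot1+\tfrac43\cdot\tfrac23+\tfrac13=\tfrac{7+8+3}9=2 .$$
So at even times we may use $(\frac{11}9,\frac23)$ or $(\frac79,\frac43)$ as we please, and the sequence $T$ does not feel it. It stays $3$-adically bounded, and Lemma 1(i) then *forces* the relation $3\alpha^{(1)}+2\alpha^{(2)}+1=0$, whatever the choices are. A nonperiodic string of choices would refute the conjecture.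

So we turn Lemma 1 around: fix the sequence $T$ first, and look for partial quotients that fit. Two things remain to be done. We must know that a prescribed sequence of partial quotients really comes from an input (Section 6), and we must find suitable options for all $p$ and $m$ (Section 7).

## 6. Prescribing the partial quotients by a contraction

**Lemma 2.** Let $m\ge2$ and let $\bm a_n=(a_n^{(1)},\ldots,a_n^{(m)})\in\mathcal Y^m$ $(n\ge0)$ satisfy $|a_n^{(1)}|\ge p$ and $|a_n^{(i)}|<|a_n^{(1)}|$ for $2\le i\le m$. Then there is a unique $\bm\alpha\in\mathbb{Q}_p^m$ for which the algorithm never stops and has partial quotients $(\bm a_n)$. If two such sequences agree at all times $\le N$, their inputs are at distance $\le p^{-N-1}$.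

*Proof.* **Step 1: write the algorithm backwards.** Solving (1) for the remainders gives $\varepsilon_n^{(m)}=1/\alpha_{n+1}^{(1)}$ and $\varepsilon_n^{(i-1)}=\alpha_{n+1}^{(i)}/\alpha_{n+1}^{(1)}$. So let $P=(p\mathbb{Z}_p)^m$, and for $\bm a$ as in the hypothesis define $G_{\bm a}(\varepsilon)=\varepsilon'$ for $\varepsilon\in P$ by
$$\varepsilon'^{(m)}=\frac1{a^{(1)}+\varepsilon^{(1)}},\qquad \varepsilon'^{(i-1)}=\frac{a^{(i)}+\varepsilon^{(i)}}{a^{(1)}+\varepsilon^{(1)}}\quad(2\le i\le m).\tag{5}$$
Then (1) says $\varepsilon_n=G_{\bm a_{n+1}}(\varepsilon_{n+1})$.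

**Step 2: $G_{\bm a}$ maps $P$ to itself.** We have $|a^{(1)}+\varepsilon^{(1)}|=|a^{(1)}|\ge p$, and $|a^{(i)}+\varepsilon^{(i)}|\le\max(|a^{(i)}|,p^{-1})<|a^{(1)}|$. So every coordinate of $\varepsilon'$ has absolute value less than $1$, that is, at most $p^{-1}$. Moreover $\varepsilon'^{(m)}\ne0$.

**Step 3: $G_{\bm a}$ contracts by $p^{-1}$.** For $\varepsilon,\eta\in P$,
$$\Bigl|\frac1{a^{(1)}+\varepsilon^{(1)}}-\frac1{a^{(1)}+\eta^{(1)}}\Bigr|=\frac{|\varepsilon^{(1)}-\eta^{(1)}|}{|a^{(1)}|^2},$$
$$\frac{a^{(i)}+\varepsilon^{(i)}}{a^{(1)}+\varepsilon^{(1)}}-\frac{a^{(i)}+\eta^{(i)}}{a^{(1)}+\eta^{(1)}}=\frac{(\varepsilon^{(i)}-\eta^{(i)})(a^{(1)}+\eta^{(1)})-(a^{(i)}+\eta^{(i)})(\varepsilon^{(1)}-\eta^{(1)})}{(a^{(1)}+\varepsilon^{(1)})(a^{(1)}+\eta^{(1)})}.$$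
In the second line the numerator has absolute value at most $|a^{(1)}|\,\|\varepsilon-\eta\|$, and the denominator has absolute value $|a^{(1)}|^2$. Hence $\|G_{\bm a}(\varepsilon)-G_{\bm a}(\eta)\|\le|a^{(1)}|^{-1}\|\varepsilon-\eta\|\le p^{-1}\|\varepsilon-\eta\|$.

**Step 4: existence.** Fix $n$. For $N'>N>n$ the points $G_{\bm a_{n+1}}\circ\cdots\circ G_{\bm a_N}(0)$ and $G_{\bm a_{n+1}}\circ\cdots\circ G_{\bm a_{N'}}(0)$ are the images of two points of $P$ under the same $N-n$ contractions, so their distance is at most $p^{-(N-n)-1}$. Since $P$ is complete, the limit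
$$\varepsilon_n:=\lim_{N\to\infty}G_{\bm a_{n+1}}\circ\cdots\circ G_{\bm a_N}(0)\in P$$
exists, and by continuity $\varepsilon_n=G_{\bm a_{n+1}}(\varepsilon_{n+1})$. By Step 2, $\varepsilon_n^{(m)}\ne0$. Put $\bm\alpha_n=\bm a_n+\varepsilon_n$. By (F3), $s(\alpha_n^{(i)})=a_n^{(i)}$. So the algorithm started at $\bm\alpha_0$ produces the $\bm\alpha_n$ and $\bm a_n$ and never stops.

**Step 5: uniqueness and distance.** Any input with these partial quotients has remainders $\varepsilon_N\in P$ by (F2), and $\varepsilon_0=G_{\bm a_1}\circ\cdots\circ G_{\bm a_N}(\varepsilon_N)$ for all $N$. Two inputs whose partial quotients agree at times $\le N$ therefore have the same $\bm a_0$, and their $\varepsilon_0$'s are images of two points of $P$ under the same $N$ contractions. So their distance is at most $p^{-N}\cdot p^{-1}$. Letting $N\to\infty$ gives uniqueness. $\square$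

From Step 4 we keep one more fact: $\varepsilon_n$ depends only on $\bm a_{n+1},\bm a_{n+2},\ldots$, so $\bm\alpha_n$ depends only on $\bm a_n,\bm a_{n+1},\ldots$.

## 7. One equation, two unknowns: choosing the options

We look for a sequence $S$ that is multiplied by $p$ every $m$ steps, and for partial quotients of which only $a=a_n^{(1)}$ and $b=a_n^{(m)}$ may be nonzero. The recurrence (2) is then
$$S_{n+1}=aS_n+bS_{n-m+1}+S_{n-m}.\tag{6}$$
Write $n=km+r$ with $0\le r\le m-1$.

**The simplest profile fails.** Try $S_{km+r}=p^k$ for all $r$. At times with $r=m-1$, equation (6) divided by $p^{k-1}$ is $p^2=ap+bp+1$, that is, $a+b=\frac{p^2-1}p$. Under the hypothesis $|b|<|a|$ of Lemma 2 this gives $|a|=p$ and $|b|\le1$. So (F1) gives $a\le\frac{p^2-1}{2p}$ and $b\le\frac{p-1}2$, and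
$$a+b\le\frac{(p-1)(2p+1)}{2p}<\frac{(p-1)(2p+2)}{2p}=\frac{p^2-1}p .$$
So Lemma 2 cannot be applied: the jump by a factor $p$ in a single step is slightly too large.

**A profile with two levels.** So let the sequence climb in two stages: for $k\ge-1$ put
$$S_{km}=p^k,\qquad S_{km+r}=t\,p^k\quad(1\le r\le m-1).\tag{7}$$
After division by $p^{k-1}$ (and by $t$ in the middle case), (6) becomes
$$r=0:\quad tp=ap+bt+1,\tag{8}$$
$$1\le r\le m-2:\quad p=ap+b+1,\tag{9}$$
$$r=m-1:\quad p^2=atp+bp+t.\tag{10}$$
For (8): $S_{n+1}=tp^k$, $S_n=p^k$, $S_{n-m+1}=S_{(k-1)m+1}=tp^{k-1}$, $S_{n-m}=p^{k-1}$. For (9): the four indices $n+1,n,n-m+1,n-m$ have residues in $\{1,\ldots,m-1\}$, so the values are $tp^k,tp^k,tp^{k-1},tp^{k-1}$. For (10): $S_{n+1}=p^{k+1}$, $S_n=tp^k$, $S_{n-m+1}=S_{km}=p^k$, $S_{n-m}=S_{(k-1)m+m-1}=tp^{k-1}$.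

In (10) take $b$ as large as an integer in $\mathcal Y$ can be, $b=\frac{p-1}2$, and $a=c/p$. Then $t(c+1)=\frac{p(p+1)}2$, which is solved by $t=\frac{p+1}2$, $c=p-1$.

With this $t$, (8) says $a=\frac{t(p-b)-1}p$. Since $a<p/2$ is needed, $b>\frac{p-2}{p+1}$, so $b$ cannot be $0$. The value $b=1$ gives $a=\frac{p^2-3}{2p}$, which for $p=3$ is $1$, not of absolute value $\ge p$. The two values $b=1\mp\frac1p$ serve all $p$ at once. They give $t(p-b)=\frac{(p+1)(p^2-p\pm1)}{2p}$, that is, $\frac{p^3+1}{2p}$ and $\frac{p^3-2p-1}{2p}$ respectively, and hence $a=\frac{p^3-2p+1}{2p^2}$ and $a=\frac{p^3-4p-1}{2p^2}$. Finally (9) is solved by $b=0$ and by $b=1$. We have arrived at the following data.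

Let $t=\frac{p+1}2$, and define the pairs $(a,b)$

* $A=\Bigl(\dfrac{p^3-2p+1}{2p^2},\ \dfrac{p-1}p\Bigr)$, $\quad B=\Bigl(\dfrac{p^3-4p-1}{2p^2},\ \dfrac{p+1}p\Bigr)$;
* $A'=\Bigl(\dfrac{p-1}p,\ 0\Bigr)$, $\quad B'=\Bigl(\dfrac{p-2}p,\ 1\Bigr)$;
* $C=\Bigl(\dfrac{p-1}p,\ \dfrac{p-1}2\Bigr)$.

**Definition 4.** For $m\ge2$ let $\Omega$ be the set of all sequences $\bigl((a_n^{(1)},a_n^{(m)})\bigr)_{n\ge0}$ such that, writing $n=km+r$ with $0\le r\le m-1$, the $n$-th pair is

* $A$ or $B$ if $r=0$;
* $A'$ or $B'$ if $1\le r\le m-2$;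
* $C$ if $r=m-1$.

Put $a_n^{(i)}=0$ for $2\le i\le m-1$.

For $p=3$, $m=2$ these are $A=(\frac{11}9,\frac23)$, $B=(\frac79,\frac43)$, $C=(\frac23,1)$ from Section 5, and there are no middle times.

**Theorem 1.** Let $p$ be an odd prime and $m\ge2$. Every $\omega\in\Omega$ is the sequence of partial quotients of some $\bm\alpha(\omega)\in\mathbb{Q}_p^m$ for which the algorithm never stops, and
$$2p\,\alpha^{(1)}+(p+1)\bigl(\alpha^{(2)}+\cdots+\alpha^{(m)}\bigr)+2=0.\tag{11}$$
Choose $\omega$ with $B$ at the times $n=km$ where $k$ is a power of $2$, with $A$ at the other times $n=km$, and with $A'$ at all times with $1\le r\le m-2$. Then $\bm\alpha(\omega)$ is $\mathbb{Q}$-linearly dependent with $1$, and its expansion is neither finite nor periodic. So the conjecture is false for all $m\ge2$ and all odd $p$.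

## 8. Proof of Theorem 1

**Step 1: Lemma 2 applies to every $\omega\in\Omega$.** We check that all entries lie in $\mathcal Y$, that $|a|\ge p$, and that $|b|<|a|$.

For $A$, let $c=\frac{p^3-2p+1}2$. This is a positive integer, $c\le\frac{p^3-1}2$, and $2c\equiv1\pmod p$. So $a=c/p^2\in\mathcal Y$ and $|a|=p^2$.

For $B$, let $c=\frac{p^3-4p-1}2$. It is an integer since $p$ is odd, and positive since $p(p^2-4)\ge15$. Also $c\le\frac{p^3-1}2$ and $2c\equiv-1\pmod p$. So again $a=c/p^2\in\mathcal Y$ and $|a|=p^2$.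

In $A$ and $B$, $b=\frac{p\mp1}p$. It lies in $\mathcal Y$ because $p+1\le\frac{(p-1)(p+1)}2=\frac{p^2-1}2$ for $p\ge3$. Moreover $|b|=p<p^2$.

In $A'$, $B'$, $C$, the numerator of $a$ is $p-1$ or $p-2$. Both are prime to $p$, as $p$ is odd, and at most $\frac{p^2-1}2$. So $a\in\mathcal Y$ and $|a|=p$. The entries $b\in\{0,1,\frac{p-1}2\}$ are integers of size at most $\frac{p-1}2$, so $b\in\mathcal Y$, and $|b|\le1<p$.

The other partial quotients are $0\in\mathcal Y$. Lemma 2 provides a unique $\bm\alpha(\omega)$ with infinite expansion $\omega$.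

**Step 2: the sequence $S$ of (7), with $t=\frac{p+1}2$, satisfies the recurrence for every $\omega\in\Omega$.** By Section 7 this means that $A,B$ satisfy (8), $A',B'$ satisfy (9), and $C$ satisfies (10).

* $A$ in (8): $ap+bt+1=\dfrac{(p^3-2p+1)+(p^2-1)+2p}{2p}=\dfrac{p^3+p^2}{2p}=\dfrac{p^2+p}2=tp$.
* $B$ in (8): $ap+bt+1=\dfrac{(p^3-4p-1)+(p+1)^2+2p}{2p}=\dfrac{p^3+p^2}{2p}=tp$.
* $A'$ in (9): $(p-1)+0+1=p$. $B'$ in (9): $(p-2)+1+1=p$.
* $C$ in (10): $\dfrac{(p-1)(p+1)}2+\dfrac{p(p-1)}2+\dfrac{p+1}2=\dfrac{2p^2}2=p^2$.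

**Step 3: the relation.** Since $|t|\le1$, we have $|S_n|\le p$ for all $n\ge-m$. By Lemma 1(i), $L_0=0$, that is, $S_0\alpha^{(1)}+S_{-1}\alpha^{(2)}+\cdots+S_{1-m}\alpha^{(m)}+S_{-m}=0$. Inserting (7),
$$\alpha^{(1)}+\tfrac tp\bigl(\alpha^{(2)}+\cdots+\alpha^{(m)}\bigr)+\tfrac1p=0,$$
and multiplication by $2p$ gives (11).

**Step 4: nonperiodicity.** For the special $\omega$ of the theorem, the expansion is infinite, hence not finite. Suppose it were eventually periodic with period $\ell$. Then $\bm a_{n+m\ell}=\bm a_n$ for large $n$. At the times $n=km$ this says: for large $k$, the choice in $\{A,B\}$ at $k+\ell$ equals the one at $k$. Take $k=2^j$ large, with $2^j>\ell$. There we have $B$, so $2^j+\ell$ would be a power of $2$; but $2^j<2^j+\ell<2^{j+1}$. This is a contradiction. So $\bm\alpha(\omega)$ satisfies the dependence (11), and its expansion is neither finite nor periodic. $\blacksquare$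

## 9. A Cantor set of inputs on one rational hyperplane

The construction gives much more than one counterexample. A *Cantor set* is a space homeomorphic to $\{0,1\}^{\mathbb{N}}$. A subset of a topological space is *meager* if it is a countable union of sets whose closure has empty interior, and *comeager* if its complement is meager. For example, in $\{0,1\}^{\mathbb N}$ every countable set is meager, because no point is isolated. Baire's theorem says that a nonempty compact Hausdorff space is not meager in itself.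

**Theorem 2.** Let $p$ be an odd prime.

(a) For $m=1$ the conjecture holds, and every expansion of a rational number is finite. Hence the conjecture holds for $(p,m)$ if and only if $m=1$.

(b) For $m\ge2$, $K=\{\bm\alpha(\omega):\omega\in\Omega\}$ is a Cantor set contained in the rational hyperplane (11). All its points have infinite expansions using at most five distinct $m$-tuples of partial quotients, and all but countably many of them are non-periodic.

(c) For $m\ge2$, there is a comeager (hence uncountable) set of $\omega\in\Omega$ for which the expansion is infinite and non-periodic and (11) is, up to scalars, the *only* $\mathbb{Q}$-linear relation among $1,\alpha^{(1)},\ldots,\alpha^{(m)}$.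

*Proof of (a).* The first sentence was proved in Section 4. The second follows from it and Theorem 1. $\square$

*Proof of (b).* Give $\Omega$ the product topology. It is a product of sets with one or two elements, with two elements at infinitely many times (all $n\equiv0$ modulo $m$). So it is homeomorphic to $\{0,1\}^{\mathbb{N}}$. The map $\omega\mapsto\bm\alpha(\omega)$ is continuous by the distance statement of Lemma 2, and injective because the algorithm recovers $\omega$ from $\bm\alpha(\omega)$. A continuous injective map from a compact space to a Hausdorff space is a homeomorphism onto its image, so $K$ is a Cantor set. By Theorem 1 it lies in (11). Only the tuples given by $A,B,A',B',C$ occur. Finally, an eventually periodic sequence with values in a finite set is determined by a finite amount of data, so only countably many $\omega$ are eventually periodic. $\square$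

## 10. For generic choices the hyperplane is the only relation

It remains to prove (c). Let $m\ge2$. The *relation space* of $\bm\alpha$ is the space of all $(T_0,\ldots,T_{-m})\in\mathbb{Q}^{m+1}$ with
$$T_0\alpha^{(1)}+\cdots+T_{1-m}\alpha^{(m)}+T_{-m}=0 .$$
Let $\sigma=(S_0,\ldots,S_{-m})$. By Theorem 1, $\sigma$ lies in the relation space of every $\bm\alpha(\omega)$. We must show that a second, independent relation is rare.

**Step 1: reduction by Baire's theorem to a statement about open sets.** For each 2-dimensional subspace $R\subset\mathbb{Q}^{m+1}$ containing $\sigma$, let $\Omega_R$ be the set of $\omega$ such that $R$ is contained in the relation space of $\bm\alpha(\omega)$. There are countably many such $R$, since each is spanned by $\sigma$ and one vector of the countable set $\mathbb{Q}^{m+1}$. Each $\Omega_R$ is closed, because it is defined by linear equations in $\bm\alpha(\omega)$, which depends continuously on $\omega$. The union $\bigcup_R\Omega_R$ is exactly the set of $\omega$ whose relation space has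 dimension $\ge2$.

Suppose we know that **each $\Omega_R$ has empty interior**. Then $\bigcup_R\Omega_R$ is meager. The eventually periodic $\omega$ form a countable set, which is meager because $\Omega$ has no isolated points. Outside the union of these two meager sets the expansion is infinite and non-periodic, and the relation space is $\mathbb{Q}\sigma$. This comeager set is uncountable: otherwise it would be meager too, and so would be all of $\Omega$, against Baire's theorem.

So let us suppose that $\Omega_R$ has nonempty interior, and look for a contradiction. Then it contains a *cylinder* $Z$: the set of all $\omega\in\Omega$ with prescribed choices at all times $<N$. Enlarging $N$, we may assume $m\mid N$.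

**Step 2: normalize the second relation.** Take $T\in R\setminus\mathbb{Q}\sigma$ and extend it by (2). The values $T_j$ with $j\le N$ involve only partial quotients at times $<N$, so they are the same for all $\omega\in Z$. The extension of $\sigma$ is $S$ for every $\omega$, and $S_N=p^{N/m}\ne0$. So we may subtract a rational multiple of $\sigma$ from $T$ and assume $T_N=0$. Still $T\in R$ and $T\ne0$. Since (2) can be run backwards,
$$(T_N,T_{N-1},\ldots,T_{N-m})\ne0.\tag{12}$$
The plan is to show that this vector is zero after all.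

**Step 3: toggling one choice gives a linear constraint.** Let $n\ge N$ with $n\not\equiv m-1\pmod m$, so that two options are available at time $n$. Let $\omega\in Z$, and let $\omega'$ differ from $\omega$ exactly at time $n$. Then $\omega'\in Z$. The values $T_j$ with $j\le n$ are the same for both. So is $\bm\alpha_{n+1}$, since it depends only on $\bm a_{n+1},\bm a_{n+2},\ldots$ (end of Section 6). Both $\omega,\omega'$ lie in $\Omega_R$, so $L_0=0$ for both, and Lemma 1(ii) gives $L_{n+1}=0$ for both, where
$$L_{n+1}=T_{n+1}\alpha_{n+1}^{(1)}+T_n\alpha_{n+1}^{(2)}+\cdots+T_{n+1-m}.$$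
All terms except the first are the same for $\omega$ and $\omega'$. Subtracting, $\bigl(T_{n+1}(\omega)-T_{n+1}(\omega')\bigr)\alpha_{n+1}^{(1)}=0$, and $\alpha_{n+1}^{(1)}\ne0$. So $T_{n+1}(\omega)=T_{n+1}(\omega')$. As $T_{n+1}=aT_n+bT_{n-m+1}+T_{n-m}$, this says
$$\Delta a\,T_n+\Delta b\,T_{n-m+1}=0,$$
where $(\Delta a,\Delta b)$ is the difference of the two options. From the definitions,
$$A-B=\Bigl(\frac{2p+2}{2p^2},-\frac2p\Bigr)=\Bigl(\frac{p+1}{p^2},-\frac2p\Bigr),\qquad A'-B'=\Bigl(\frac1p,-1\Bigr).$$
Hence for every $\omega\in Z$ and every $n\ge N$: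
$$T_n=\tfrac{2p}{p+1}\,T_{n-m+1}\ \ (n\equiv0),\qquad T_n=p\,T_{n-m+1}\ \ (n\equiv1,\ldots,m-2)\pmod m.\tag{13}$$

Before the general case, here is $m=2$. Write $y_j=T_{N+j}$, so $y_0=0$. By (13) at time $N$, $y_{-1}=0$. The recurrence at time $N$ gives $y_1=y_{-2}$. With $C$ at time $N+1$ it gives $y_2=\frac{p-1}py_1$, while (13) at time $N+2$ says $y_2=\frac{2p}{p+1}y_1$. As $p^2-1\ne2p^2$, we get $y_1=0$, and then $y_{-2}=y_{-1}=y_0=0$, against (12). The general case runs one full block in the same way.

**Step 4: rewrite the old values in terms of the new ones.** Fix $\omega\in Z$ and write $y_j=T_{N+j}$ for $j\ge-m$, so $y_0=0$. By (13) at the times $N$ and $N+r$,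
$$y_{1-m}=0,\qquad y_{r+1-m}=\frac{y_r}p\quad(1\le r\le m-2).\tag{14}$$
Consequently
$$y_{r-m}=\frac{y_{r-1}}p\quad(1\le r\le m-1).\tag{15}$$
For $r=1$ both sides are $0$; for $r\ge2$ this is (14) with $r-1$ in place of $r$.

**Step 5: run the recurrence through one block.** At time $N$, whichever of $A,B$ is used,
$$y_1=ay_0+by_{1-m}+y_{-m}=y_{-m}.\tag{16}$$
At time $N+r$ with $1\le r\le m-2$, use (14), (15) and the fact that $ap+b=p-1$ for both $A'$ and $B'$:
$$y_{r+1}=ay_r+by_{r+1-m}+y_{r-m}=\frac{ap+b}p\,y_r+\frac1p\,y_{r-1}=\frac{p-1}p\,y_r+\frac1p\,y_{r-1}.$$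
At time $N+m-1$ the pair is $C$, and $y_{-1}=\frac1py_{m-2}$ by (15), so
$$y_m=\frac{p-1}p\,y_{m-1}+\frac{p-1}2\,y_0+y_{-1}=\frac{p-1}p\,y_{m-1}+\frac1p\,y_{m-2}.$$
These equations have the same shape. Together they say
$$y_{r+1}-y_r=-\frac1p\,(y_r-y_{r-1})\qquad(1\le r\le m-1).$$
Since $y_0=0$, the first difference is $y_1$, the differences form a geometric sequence, and
$$y_m=y_1\sum_{j=0}^{m-1}\Bigl(-\frac1p\Bigr)^j=y_1\,\frac p{p+1}\Bigl(1-\Bigl(-\frac1p\Bigr)^m\Bigr).\tag{17}$$

**Step 6: compare with the constraint at the start of the next block.** By (13) at time $N+m$, $y_m=\frac{2p}{p+1}y_1$. With (17) this gives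
$$y_1\Bigl(1+\Bigl(-\frac1p\Bigr)^m\Bigr)=0,$$
and the bracket is nonzero because $\bigl|(-1/p)^m\bigr|_\infty<1$. So $y_1=0$. Then all differences in Step 5 vanish, and $y_r=0$ for $0\le r\le m-1$. By (16), $y_{-m}=y_1=0$. By (14), $y_{1-m}=0$ and $y_{2-m}=\cdots=y_{-1}=0$. So $(T_N,\ldots,T_{N-m})=0$, which contradicts (12). Hence every $\Omega_R$ has empty interior, and (c) is proved. $\blacksquare$
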